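# A weak$^*$-closed, translation-invariant subalgebra of $B(G)$ that is not closed under conjugation

## 1. The function $r^{|n|}\omega^j$ on $\mathbb Z\times\mathbb Z/3$

Let $\omega=e^{2\pi i/3}$, let $0<r<1$, and consider on $\mathbb Z\times\mathbb Z/3$ the function
$$f(n,j)=r^{|n|}\omega^{j}.$$
We may translate $f$, multiply the functions we already have pointwise, take linear combinations, and take limits. We may not take complex conjugates. Can we still produce $\overline f(n,j)=r^{|n|}\omega^{-j}$?

The phase is no problem: $f^2(n,j)=r^{2|n|}\omega^{2j}=r^{2|n|}\omega^{-j}$, because $\omega^3=1$. The price is the modulus, which is now $s^{|n|}$ with $s=r^2$ instead of $r^{|n|}$. To repair it, look at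
$$(1+s^2)\,s^{|n|}-s\cdot s^{|n-1|}-s\cdot s^{|n+1|}=(1-s^2)\,\delta_0(n). \tag{1}$$
At $n=0$ the left side is $1+s^2-2s^2=1-s^2$. For $n\ge1$ it is $s^n+s^{n+2}-s^n-s^{n+2}=0$, and $n\le-1$ is symmetric. So $\delta_0(n)\omega^{-j}$ is a combination of three translates of $f^2$. Translating, we get $\delta_k(n)\omega^{-j}$ for every $k\in\mathbb Z$, and
$$\overline f(n,j)=\sum_{k\in\mathbb Z}r^{|k|}\,\delta_k(n)\,\omega^{-j}.$$
The coefficients are absolutely summable, so this is a limit in any norm that gives all the functions $\delta_k(n)\omega^{-j}$ norm $1$. Here conjugation comes for free.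

These notes ask whether it always does. First we fix which functions, which limits, and which groups.

## 2. Fourier–Stieltjes algebras and the conjugation problem

All groups are discrete. For a unitary representation $\pi$ of $G$ on a Hilbert space $H_\pi$, the functions $s\mapsto\langle\pi(s)\xi,\eta\rangle$ are its *coefficients*.

**Definition (Fourier–Stieltjes algebra).** $B(G)$ is the set of all coefficients of all unitary representations of $G$, with pointwise operations.

Sums come from direct sums of representations, products from tensor products. Every unitary representation extends linearly to the group algebra $\mathbb C[G]$ and then to the full group C$^*$-algebra $C^*(G)$, the completion of $\mathbb C[G]$ in the norm $\sup_\pi\|\pi(a)\|$. The pairing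
$$\langle u,a\rangle=\sum_g a(g)u(g)\qquad(u\in B(G),\ a\in\mathbb C[G])$$
identifies $B(G)$ with the Banach space dual of $C^*(G)$. This gives $B(G)$ its norm and its weak$^*$-topology. Three textbook facts will be used constantly.

1. A function $f$ on $G$ is *positive definite* if $\sum_{i,j}z_i\overline{z_j}f(g_j^{-1}g_i)\ge0$ for all finite choices. Then there is a GNS representation $\sigma$ with a cyclic vector $\xi$ such that $f(g)=\langle\sigma(g)\xi,\xi\rangle$. It is unique up to equivalence, $f\in B(G)$, and $\|f\|=f(e)$. Products of positive definite functions are positive definite.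
2. A norm-bounded net in $B(G)$ that converges pointwise on $G$ to an element of $B(G)$ converges weak$^*$, since $\mathbb C[G]$ is dense in $C^*(G)$. Also, a bounded pointwise limit of positive definite functions is positive definite, hence in $B(G)$.
3. Left and right translations are isometric on $B(G)$, since multiplication by a group element is isometric on $C^*(G)$.

For instance, $\delta_0(n)\omega^{-j}$ on $\mathbb Z\times\mathbb Z/3$ is positive definite with value $1$ at the identity. So it and its translates have norm $1$, as Section 1 needed.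

A subset $B\subseteq B(G)$ is *translation-invariant* if it is invariant under left and right translations by elements of $G$, and *conjugation-closed* if $f\in B$ implies $\overline f\in B$, where $\overline f(s)=\overline{f(s)}$.

**Problem** (Lau and Pham, arXiv:1511.07105). Let $G$ be a discrete group and $B$ a weak$^*$-closed translation-invariant subalgebra of $B(G)$. Must $B$ be conjugation-closed?

It is known that the answer is yes if $G$ is amenable. For a finite group we can see this by hand. Then $B(G)$ consists of all functions on $G$. Let $f\in B$ have the distinct nonzero values $z_1,\dots,z_l$. Lagrange interpolation gives a polynomial $P$ with $P(0)=0$ and $P(z_i)=\overline{z_i}$, so $\overline f=P(f)$. Since $P$ has no constant term, $P(f)\in B$. For infinite groups $f$ may have infinitely many values, and then we need approximation in a topology in which $\overline f$ need not be a limit of such polynomials.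

The answer to the Problem is **no**. The counterexample is the function of Section 1 with $\mathbb Z$ replaced by a free group.

## 3. The same function on $\mathbb F_k\times C$

Let $F=\mathbb F_k$ with $2\le k<\infty$, let $q=2k-1$, and let $|x|$ be word length for a free basis. There are $(q+1)q^{n-1}$ words of length $n\ge1$. For $0\le r\le1$ put
$$\varphi_r(x)=r^{|x|},\qquad \varphi_0=\delta_e .$$

This function is positive definite (Haagerup, Invent. Math. 50 (1979)). The proof is short. The cases $r=0,1$ are clear. Let $r=e^{-t}$ with $t>0$. Orient the edges of the Cayley tree, and let $b(x)\in\ell^2(\text{edges})$ be the signed indicator function of the path from $e$ to $x$. The common part of two paths cancels in $b(x)-b(y)$, which leaves the signed indicator of the path from $y$ to $x$. So $\|b(x)-b(y)\|^2=|y^{-1}x|$, and in particular $\|b(x)\|^2=|x|$. Hence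
$$r^{|y^{-1}x|}=r^{|x|}\,r^{|y|}\,e^{2t\langle b(x),b(y)\rangle}.$$
The exponential of a Gram kernel is positive semidefinite, being a power series with nonnegative coefficients in the entrywise powers of that kernel. Multiplying by $r^{|x|}r^{|y|}$ preserves this.

Let $\tau_r$ be the GNS representation of $\varphi_r$, with cyclic vector $\xi$.

Identity (1) has an exact analogue. For $0<s<1$,
$$(1+qs^2)\,\varphi_s(x)-s\sum_{|y|=1}\varphi_s(y^{-1}x)=(1-s^2)\,\delta_e(x). \tag{2}$$
At $x=e$ the left side is $1+qs^2-(q+1)s^2=1-s^2$. If $|x|=n\ge1$, then among the $q+1$ words $y^{-1}x$ one has length $n-1$ and $q$ have length $n+1$, so the left side is $(1+qs^2)s^n-s(s^{n-1}+qs^{n+1})=0$.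

So on $\mathbb F_k\times\mathbb Z/3$, with $f(x,j)=r^{|x|}\omega^j$, we can argue as before. From $f^2$ we obtain all functions $\delta_y(x)\omega^{-j}$, and pointwise
$$\overline f=\sum_{y\in F}r^{|y|}\,\delta_y\,\omega^{-j}.$$
Now, however, the sphere of radius $n$ contributes $(q+1)q^{n-1}r^n$ to the sum of the absolute values of the coefficients. Absolute convergence holds only for $r<1/q$. For larger $r$ we would need cancellation in a weak$^*$-limit. The following theorem says exactly when this, or anything else, works. For a function $f$ let $B(f)$ be the smallest weak$^*$-closed translation-invariant subalgebra of $B(G)$ containing $f$; it is the intersection of all of them.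

**Theorem 1.** Let $k\ge2$, $q=2k-1$, $G=\mathbb F_k\times C$ with $C$ abelian, $\chi\in\widehat C$, $0\le r\le1$, and $f(x,c)=r^{|x|}\chi(c)$.

1. If $\chi^2\ne1$ and $q^{-1/2}<r<1$, then $\overline f\notin B(f)$. In fact $\overline f\notin B(f)+\mathbb C1$, and $B(f)+\mathbb C1$ is also a weak$^*$-closed translation-invariant subalgebra, with unit.
2. In all other cases $B(f)$ is conjugation-closed.

In particular, for $G=\mathbb F_2\times\mathbb Z/3$, $\chi$ a nontrivial character of $\mathbb Z/3$ and $3^{-1/2}<r<1$, the algebra $B(f)$ is a weak$^*$-closed translation-invariant subalgebra that is not conjugation-closed. So the answer to the Problem is negative.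

## 4. From subalgebras to norms of representations

To show that a function is not in a weak$^*$-closed space, we need an element of $C^*(G)$ that separates them. We now translate the whole problem into inequalities between operator norms.

**Definition (weak containment).** For unitary representations $\rho,\pi$ of $G$, write $\rho\prec\pi$ if $\|\rho(a)\|\le\|\pi(a)\|$ for all $a\in\mathbb C[G]$. Equivalently, $\ker\pi\subseteq\ker\rho$ in $C^*(G)$. If $\rho\prec\pi\prec\rho$, the two are *weakly equivalent*.

The equivalence holds because the inequality extends to $C^*(G)$ by density and then gives $\ker\pi\subseteq\ker\rho$. Conversely, if the kernels are so included, $\rho$ factors through $C^*(G)/\ker\pi\cong\pi(C^*(G))$, and $*$-homomorphisms are contractive.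

*Example.* For $G=\mathbb Z$, $\|\pi(a)\|$ is the supremum of $|\sum a(n)z^n|$ over $z$ in the spectrum of the unitary $\pi(1)$. So $\rho\prec\pi$ means that the spectrum of $\rho(1)$ is contained in that of $\pi(1)$: if $z_0$ lies in the first but not in the second, a trigonometric polynomial close to a bump at $z_0$ violates the inequality.

**Definition.** $B_\pi:=(\ker\pi)^\perp\subseteq C^*(G)^*=B(G)$.

*Example.* For the trivial representation, written $1$, the space $B_1=(\ker 1)^\perp$ is $\mathbb C1$, since $\ker1$ has codimension one. For the left regular representation $\lambda=\lambda_G$, $B_\lambda$ is the weak$^*$-closed span of the functions $\delta_x$. Indeed $\delta_x(y)=\langle\lambda(y)\delta_e,\delta_x\rangle$. If all $\delta_x$ annihilate $a\in C^*(G)$, then $\lambda(a)\delta_e=0$. Right translations commute with $\lambda(a)$, so $\lambda(a)\delta_g=0$ for all $g$, and $\lambda(a)=0$. Thus the span of the $\delta_x$ and $B_\lambda$ have the same preannihilator.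

**(D1)** *$B_\pi$ is weak$^*$-closed and translation-invariant, and it contains all coefficients of every $\rho\prec\pi$. If $f\in B_\pi$ is positive definite with GNS representation $\rho$, then $\rho\prec\pi$.*

Translates of $u$ act on $a$ as $u$ acts on $sat$ with $s,t\in G$, and $\ker\pi$ is a closed two-sided ideal; this gives invariance. A coefficient $a\mapsto\langle\rho(a)\xi,\eta\rangle$ vanishes on $\ker\rho\supseteq\ker\pi$. For the last claim, let $a\in\ker\pi$. For all $x,y\in C^*(G)$ we have $x^*ay\in\ker\pi$, so $0=f(x^*ay)=\langle\rho(a)\rho(y)\xi,\rho(x)\xi\rangle$. Since $\xi$ is cyclic, $\rho(a)=0$.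

**(D2)** *If $\rho_1,\rho_2\prec\pi$, then $\rho_1\otimes\rho_2\prec\pi\otimes\pi$. Hence, if $\pi\otimes\pi\prec\pi$, then $B_\pi$ is a subalgebra.*

Write $\rho_i=\rho_i'\circ\pi$ with representations $\rho_i'$ of $C^*_\pi=\pi(C^*(G))$. By a textbook property of the minimal tensor product, $\rho_1'\otimes\rho_2'$ extends to $C^*_\pi\otimes_{\min}C^*_\pi$, which acts faithfully on $H_\pi\otimes H_\pi$. Apply this contraction to $\sum a(g)\pi(g)\otimes\pi(g)$ to get the first claim. For the second, let $u,v\in B_\pi$. They are bounded functionals on $C^*(G)/\ker\pi\cong C^*_\pi$, and every bounded functional on a C$^*$-algebra is a coefficient of a representation. So $u,v$ are coefficients of some $\rho_u,\rho_v\prec\pi$, and $uv$ is a coefficient of $\rho_u\otimes\rho_v\prec\pi\otimes\pi\prec\pi$. By (D1), $uv\in B_\pi$.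

Next comes conjugation. For a representation $\sigma$ on $H$, the *conjugate representation* $\overline\sigma$ acts on the conjugate Hilbert space $\overline H$ by $\overline\sigma(g)\overline\xi=\overline{\sigma(g)\xi}$. Its coefficients are the complex conjugates of those of $\sigma$, and
$$\|\overline\sigma(a)\|=\|\sigma(\overline a)\|,\qquad \overline a=\sum\overline{a(g)}\,g. \tag{3}$$
For a character $\chi$ of an abelian group, $\overline\chi=\chi^{-1}$. By (3), $\rho\prec\pi$ implies $\overline\rho\prec\overline\pi$. Since $\varphi_r$ is real, uniqueness of GNS gives $\overline{\tau_r}\cong\tau_r$.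

**(D3)** *Let $f$ be positive definite with GNS representation $\sigma\prec\pi$. If $\overline\sigma\not\prec\pi$, then $f\in B_\pi$ but $\overline f\notin B_\pi$.*

By (D1), $f\in B_\pi$. Also $\overline f$ is positive definite with GNS representation $\overline\sigma$, so $\overline f\in B_\pi$ would force $\overline\sigma\prec\pi$, again by (D1).

So we want a representation $\pi\succ\sigma$ with $\pi\otimes\pi\prec\pi$, and an element $a\in\mathbb C[G]$ with $\|\overline\sigma(a)\|>\|\pi(a)\|$.

Finally, recall Fell absorption: $\sigma\otimes\lambda_G$ is a multiple of $\lambda_G$. The unitary $W(v\otimes\delta_g)=\sigma(g)v\otimes\delta_g$ satisfies $W(1\otimes\lambda_G(x))=(\sigma\otimes\lambda_G)(x)W$. Hence $\sigma\otimes\lambda_G\prec\lambda_G$ and $\lambda_G\otimes\lambda_G\prec\lambda_G$.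

## 5. Sphere sums in the free group and the norm of $A_1$

The test elements are built from sums over spheres. We want to read off $\|\pi(A_1)\|$ from the exponential growth of $\langle\pi(A_n)v,v\rangle$.

Let $\eta:F\to\mathbb T$ be a character and put $A_n=A_n^\eta=\sum_{|x|=n}\eta(x)x\in\mathbb C[F]$. Since $\overline{\eta(x)}=\eta(x^{-1})$, we have $A_1^*=A_1$.

**The polynomials $P_n$.** For trivial $\eta$ we count. In $A_1A_1$ each word of length $2$ occurs once, and $e$ occurs $q+1$ times. In $A_1A_n$ with $n\ge2$ each word of length $n+1$ occurs once. A word $w$ of length $n-1\ge1$ is $xy$ with $|x|=1$, $|y|=n$ exactly when $|x^{-1}w|=n$, which excludes one letter and leaves $q$. The map $x\mapsto\eta(x)x$ extends to an automorphism of $\mathbb C[F]$, so for every $\eta$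
$$A_1^2=A_2+(q+1)e,\qquad A_1A_n=A_{n+1}+qA_{n-1}\quad(n\ge2).$$
Hence $A_n=P_n(A_1)$, where $P_1=t$, $P_2=t^2-(q+1)$ and $P_{n+1}=tP_n-qP_{n-1}$ for $n\ge2$.

To solve the recursion write $t=\alpha+q/\alpha$ and let $U_n(t)=\sum_{j=0}^n\alpha^{n-2j}q^j$. Then $U_0=1$, $U_1=t$, $U_{n+1}=tU_n-qU_{n-1}$. We have $P_2=(t^2-q)-1=U_2-U_0$ and $P_3=tP_2-qP_1=tU_2-t-qt=U_3-U_1$. Both sequences satisfy the same recursion, so $P_n=U_n-U_{n-2}$ for all $n\ge2$. Splitting off the terms $j=0$ and $j=n$ gives $U_n=\alpha^n+(q/\alpha)^n+qU_{n-2}$, hence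
$$P_n=\alpha^n+(q/\alpha)^n+(q-1)U_{n-2}\qquad(n\ge2). \tag{4}$$

**Size of $P_n$.** Let $h(\alpha)=\alpha+q/\alpha$. It is strictly increasing on $[\sqrt q,\infty)$, and $h(\sqrt q)=2\sqrt q$. Let $t$ be real. The two solutions $\alpha$ of $\alpha^2-t\alpha+q=0$ have product $q$. If $|t|\le2\sqrt q$ they are complex conjugates (or equal), so $|\alpha|=\sqrt q$. If $|t|>2\sqrt q$ they are real and distinct with the same sign; choose the one with $|\alpha|>\sqrt q$, so $|t|=h(|\alpha|)$. Now let $S\ge\sqrt q$ and $|t|\le h(S)$. Then $|q/\alpha|\le|\alpha|\le S$, so $|U_{n-2}|\le(n-1)S^{n-2}$. By (4), $|P_n(t)|\le2S^n+(q-1)(n-1)S^{n-2}$, and $q-1\le S^2$. Therefore, for $n\ge2$,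
$$|t|\le h(S)\ \Longrightarrow\ |P_n(t)|\le2(n+1)S^n. \tag{5}$$
If $n\ge2$ is even and $|t|>2\sqrt q$, only even powers of the real number $\alpha$ occur in (4), so every term is positive and
$$P_n(t)\ge|\alpha|^n>0. \tag{6}$$

**Lemma 1.** Let $\pi$ be a unitary representation of a group containing $F$, let $R\ge\sqrt q$, and let $V$ be a total set of vectors (its span is dense) with $\limsup_{n\text{ even}}|\langle\pi(A_n)v,v\rangle|^{1/n}\le R$ for all $v\in V$. Then $\|\pi(A_1)\|\le h(R)$.

*Proof.* Let $v\in V$, let $\mu$ be the spectral measure of the self-adjoint operator $\pi(A_1)$ at $v$, and let $R'>R$. Then $\langle\pi(A_n)v,v\rangle=\int P_n\,d\mu$. Let $n$ be even. On $\{|t|\ge h(R')\}$ we have $|\alpha|\ge R'$, so $P_n\ge R'^n$ by (6), and $P_n>0$ on all of $\{|t|>2\sqrt q\}$. On $\{|t|\le2\sqrt q\}$ use (5) with $S=\sqrt q$. Hence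
$$R'^n\mu\{|t|\ge h(R')\}\le\int_{|t|>2\sqrt q}P_n\,d\mu\le|\langle\pi(A_n)v,v\rangle|+2(n+1)q^{n/2}\|v\|^2 .$$
The $n$-th root of the right side has limsup at most $\max(R,\sqrt q)=R<R'$. So $\mu\{|t|\ge h(R')\}=0$. Letting $R'\downarrow R$, $\mu\{|t|>h(R)\}=0$, i.e. the spectral projection of $\pi(A_1)$ for $\{|t|>h(R)\}$ kills $v$. It kills a total set, so it is $0$. $\square$

**Lemma 2.** If some vector $v$ has $\limsup_n|\langle\pi(A_n)v,v\rangle|^{1/n}\ge R>\sqrt q$, then $\|\pi(A_1)\|\ge h(R)$.

*Proof.* Write $\max(\|\pi(A_1)\|,2\sqrt q)=h(S)$ with $S\ge\sqrt q$. The spectrum of $\pi(A_1)$ lies in $[-h(S),h(S)]$, so $\|\pi(A_n)\|=\|P_n(\pi(A_1))\|\le2(n+1)S^n$ by (5). Taking roots, $R\le S$. Then $h(S)\ge h(R)>2\sqrt q$, so the maximum is not $2\sqrt q$ and $\|\pi(A_1)\|=h(S)\ge h(R)$. $\square$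

**Where the summation of Section 3 breaks down.** Take $\eta=1$ and $A=A_1$. For any group $G\supseteq F$ and any $\eta$, $\langle\lambda_G(A_n)\delta_g,\delta_g\rangle=0$ for $n\ge1$, so Lemma 1 with $R=\sqrt q$ gives
$$\|\lambda_G(A_1^\eta)\|\le2\sqrt q. \tag{7}$$
On the other hand, $\langle\tau_r(A_n)\xi,\xi\rangle=(q+1)q^{n-1}r^n$ has $n$-th root tending to $qr$. If $r>q^{-1/2}$, then $qr>\sqrt q$, and Lemma 2 gives $\|\tau_r(A)\|\ge h(qr)>2\sqrt q$. So $\tau_r\not\prec\lambda_F$, i.e. $\varphi_r\notin B_{\lambda_F}$. But the weak$^*$-closed span of the $\delta_x$ is $B_{\lambda_F}$. Restriction $B(G)\to B(F)$ is weak$^*$-continuous, being the adjoint of $C^*(F)\to C^*(G)$. Therefore $\overline f$ is not a weak$^*$-limit of linear combinations of the functions $\delta_y(x)\omega^{-j}$ once $r>q^{-1/2}$.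

This does not yet settle $\overline f\notin B(f)$, since $B(f)$ contains much more: all translates of all powers $f^n$. But these powers are of two kinds. The power $f^1$ has large modulus $r^{|x|}$ and the wrong phase $\chi$. The powers $f^n$, $n\ge2$, may have the right phase $\chi^n=\overline\chi$, but their modulus is at most $r^{2|x|}$, and the lemmas above show that this makes the norm of $A$ drop. So we combine $A$ with an element of $\mathbb C[C]$ that detects the phase.

## 6. Theorem 1, part 1: the powers of $f$ are too small or have the wrong phase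

Let $\tau=\tau_r$ and $\sigma=\tau\otimes\chi$, that is, $\sigma(x,c)=\chi(c)\tau(x)$. This is the GNS representation of $f$ with cyclic vector $\xi$. Let
$$\pi=\bigoplus_{n\ge1}\sigma^{\otimes n}.$$

**Step 1: $B(f)=B_\pi$ (for all $r$ and $\chi$).** This step turns the abstract algebra $B(f)$ into a norm condition. First, $\pi\otimes\pi=\bigoplus_{m,n\ge1}\sigma^{\otimes(m+n)}\prec\pi$. So by (D1) and (D2) $B_\pi$ is a weak$^*$-closed translation-invariant subalgebra. It contains $f$, so $B(f)\subseteq B_\pi$.

Conversely, $f(sxt)=\langle\sigma(x)\sigma(t)\xi,\sigma(s^{-1})\xi\rangle$. So the span of the two-sided translates of $f$, which lies in $B(f)$, contains $\langle\sigma(\cdot)v,w\rangle$ for all $v,w$ in the dense span of $\sigma(G)\xi$. Taking products, $B(f)$ contains $\langle\sigma^{\otimes n}(\cdot)v,w\rangle$ for all $n\ge1$ and all $v,w$ in a total set of $H_\sigma^{\otimes n}$. An element of $C^*(G)$ annihilated by all of these lies in $\bigcap_n\ker\sigma^{\otimes n}=\ker\pi$. So the preannihilator of $B(f)$ is contained in $\ker\pi$. As $B(f)$ is a weak$^*$-closed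 subspace, it is the annihilator of its preannihilator, so $B(f)\supseteq(\ker\pi)^\perp=B_\pi$.

From now on in this section $\chi^2\ne1$ and $q^{-1/2}<r<1$. Let $A=\sum_{|x|=1}x$.

**Step 2: $\tau(A)$ is large.** As computed in Section 5, $\beta:=\|\tau(A)\|\ge h(qr)$.

**Step 3: all higher tensor powers are uniformly smaller on $A$.** Let $n\ge2$. The vectors $v=\tau(x_1)\xi\otimes\dots\otimes\tau(x_n)\xi$ are total, and
$$\langle\tau^{\otimes n}(x)v,v\rangle=\prod_{i=1}^n r^{|x_i^{-1}xx_i|}.$$
Since $|x_i^{-1}xx_i|\ge|x|-2|x_i|$ and $r<1$, this is at most $K_vr^{n|x|}\le K_vr^{2|x|}$ with $K_v=r^{-2\sum|x_i|}$. Hence $|\langle\tau^{\otimes n}(A_m)v,v\rangle|\le K_v(q+1)q^{m-1}r^{2m}$, whose $m$-th root has limsup at most $qr^2$. Lemma 1 gives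
$$\|\tau^{\otimes n}(A)\|\le\gamma:=h\big(\max(\sqrt q,qr^2)\big)\qquad\text{for all }n\ge2 .$$
Because $qr>\sqrt q$ and $qr>qr^2$, we have $\gamma<h(qr)\le\beta$.

**Step 4: a phase filter removes the case $n=1$.** Choose $s\in C$ with $\chi(s)^2\ne1$ and put $\theta=\frac12(e+\chi(s)s)\in\mathbb C[C]$. Then $\overline\sigma(\theta)=\frac12(1+\chi(s)\overline{\chi(s)})=1$, while $\sigma^{\otimes n}(\theta)$ is the scalar $\frac12(1+\chi(s)^{n+1})$, of modulus at most $1$. For $n=1$ its modulus is $d=|\frac12(1+\chi(s)^2)|<1$.

**Step 5: comparison.** Let $N\ge1$. As $A$ has real coefficients, (3) gives $\|\overline\tau(A)\|=\|\tau(A)\|=\beta$. So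
$$\|\overline\sigma(A\theta^N)\|=\beta,\qquad \|\pi(A\theta^N)\|=\sup_n\|\sigma^{\otimes n}(A\theta^N)\|\le\max(d^N\beta,\gamma)<\beta .$$
Hence $\overline\sigma\not\prec\pi$, and (D3) gives $\overline f\notin B_\pi=B(f)$.

*Numbers.* For $k=2$, $C=\mathbb Z/3$, $\chi(s)=\omega$, $r=0.7$: $h(qr)=2.1+1/0.7>3.52$. Since $qr^2=1.47<\sqrt3$, $\gamma=2\sqrt3<3.47$. Also $d=|\frac12(1+\omega^2)|=\frac12$. So $N=1$ separates.

**Step 6: adding the unit.** This step shows that the failure is not due to the absence of constants. We have $(\pi\oplus1)\otimes(\pi\oplus1)=\pi\otimes\pi\oplus\pi\oplus\pi\oplus1\prec\pi\oplus1$, so $B_{\pi\oplus1}$ is a weak$^*$-closed translation-invariant subalgebra. The space $B_\pi+\mathbb C1$ is weak$^*$-closed, being the sum of a weak$^*$-closed and a finite-dimensional subspace. Its preannihilator is $\ker\pi\cap\ker1=\ker(\pi\oplus1)$. So $B_{\pi\oplus1}=B_\pi+\mathbb C1=B(f)+\mathbb C1$, and this contains $1$. Since $\chi(s)^2\ne1$, also $\chi(s)\ne1$, so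
$$|1(A\theta^N)|=(q+1)\,\big|\tfrac12(1+\chi(s))\big|^N<\beta$$
for large $N$. With such $N$, $\|\overline\sigma(A\theta^N)\|=\beta>\|(\pi\oplus1)(A\theta^N)\|$, and (D3) for $\pi\oplus1$ gives $\overline f\notin B(f)+\mathbb C1$. This proves part 1. $\square$

## 7. Square-summable coefficients and the regular representation

For part 2 and for other groups we need a converse tool, which shows that a representation *is* weakly contained in $\lambda_G$. It must tolerate a central subgroup, on which coefficients have constant modulus and so cannot decay. We recall: an amenable group $C$ carries finitely supported positive definite functions $\kappa_i$ with $\kappa_i(e)=1$ and $\kappa_i\to1$ pointwise. Abelian groups are amenable. For $C=\mathbb Z$ one can take $\kappa_i(n)=\max(0,1-|n|/i)$.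

We also use: if $f$ is positive definite on a subgroup $H\le G$, its extension $\tilde f$ by $0$ is positive definite on $G$. Indeed $g_j^{-1}g_i\in H$ only if $g_iH=g_jH$, so the matrix $(\tilde f(g_j^{-1}g_i))$ is block diagonal, one block for each coset. Within a coset $gH$, writing $g_i=gh_i$, the block is $(f(h_j^{-1}h_i))$.

**Lemma 3.** Let $C$ be a central subgroup of a group $G$, $\psi\in\widehat C$, and let $\rho$ be a representation of $G$ with $\rho|_C=\psi\cdot1$. Suppose that $|\langle\rho(\cdot)v,v\rangle|\in\ell^2(G/C)$ for all $v$ in a total set. Then $\rho\prec\lambda_G$.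

The modulus is constant on cosets of $C$, so the hypothesis makes sense.

*Proof.* **Step 1: a model representation.** Let $\lambda_\psi$ be left translation on the Hilbert space of functions $\zeta$ on $G$ with $\zeta(gc)=\overline{\psi(c)}\zeta(g)$ for $c\in C$ and $|\zeta|\in\ell^2(G/C)$. Let $\delta$ be the unit vector equal to $\overline\psi$ on $C$ and $0$ off $C$. The vector $\lambda_\psi(g)\delta$ is supported on $gC$, so $\delta$ is cyclic. For $g\in C$, $\langle\lambda_\psi(g)\delta,\delta\rangle=\delta(g^{-1})=\psi(g)$, and for $g\notin C$ it is $0$. So $\lambda_\psi$ is the GNS representation of $\psi1_C$ (extended by $0$). For $b\in\mathbb C[G]$,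
$$(\lambda_\psi(b)\delta)(g)=\sum_{x}b(x)\delta(x^{-1}g)=\sum_{c\in C}b(gc)\,\delta(c^{-1})=\sum_{c\in C}b(gc)\psi(c)=:\tilde b(g).$$

**Step 2: $\rho\prec\lambda_\psi$.** Let $u\in\mathbb C[G]$, $b=(u^*u)^m$, let $v$ be in the total set and $\phi_v=\langle\rho(\cdot)v,v\rangle$. Since $\phi_v(gc)=\psi(c)\phi_v(g)$, summing over each coset first gives
$$\langle\rho(u^*u)^mv,v\rangle=\sum_gb(g)\phi_v(g)=\sum_{gC\in G/C}\tilde b(g)\phi_v(g)\le\|\tilde b\|_2\|\phi_v\|_2 .$$
By Step 1, $\|\tilde b\|_2=\|\lambda_\psi(b)\delta\|\le\|\lambda_\psi(u)\|^{2m}$. Put $M=\|\lambda_\psi(u)\|^2$ and let $\mu$ be the spectral measure of $\rho(u^*u)$ at $v$. We have shown $\int t^m\,d\mu\le M^m\|\phi_v\|_2$ for all $m$. If $\mu[M',\infty)>0$ for some $M'>M$, the left side is at least $M'^m\mu[M',\infty)$, a contradiction for large $m$. So the spectral projection of $\rho(u^*u)$ for $(M,\infty)$ kills $v$, for all $v$ in a total set, and is $0$. Thus $\|\rho(u)\|\le\|\lambda_\psi(u)\|$.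

For $C=\{e\}$ we have $\lambda_\psi=\lambda_G$, and the lemma is proved in that case. In particular, the GNS representation of a finitely supported positive definite function $\phi$ on $G$ is weakly contained in $\lambda_G$: the translates of its cyclic vector are total, with finitely supported diagonal coefficients $\phi(g^{-1}xg)$.

**Step 3: $\lambda_\psi\prec\lambda_G$.** Take $\kappa_i$ on the amenable group $C$ as above. The functions $\psi\kappa_i$, extended by $0$, are finitely supported and positive definite on $G$. By the last remark and (D1) they lie in $B_{\lambda_G}$. They have norm $\psi\kappa_i(e)=1$ and converge pointwise, hence weak$^*$, to $\psi1_C$. So $\psi1_C\in B_{\lambda_G}$. Its GNS representation is $\lambda_\psi$, so (D1) gives $\lambda_\psi\prec\lambda_G$. $\square$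

## 8. Theorem 1, part 2: outside the range, conjugates come back

Keep $\tau,\sigma,\pi$ from Section 6; by Step 1 there, $B(f)=B_\pi$. The remaining cases are $\chi^2=1$, or $r=1$, or $r\le q^{-1/2}$.

**Step 1: it suffices to show $\overline\pi\prec\pi$.** An element of $B_\pi$ is a coefficient of some $\rho\prec\pi$ (as in (D2)). Its conjugate is a coefficient of $\overline\rho\prec\overline\pi\prec\pi$, hence lies in $B_\pi$ by (D1).

**Step 2: the case $\chi^2=1$.** Then $\overline\chi=\chi$ and $\overline\tau\cong\tau$, so $\overline\sigma\cong\sigma$ and $\overline\pi\cong\pi$.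

**Step 3: negative powers of $\chi$ are limits of positive ones.** Let $n\ge1$, let $E\subseteq C$ be finite and $\varepsilon>0$. Among the points $(\chi(c)^{(n+1)l})_{c\in E}$, $l=1,2,\dots$, of the compact set $\mathbb T^E$, two are coordinatewise within $\varepsilon$ of each other. If they belong to $l<l'$, let $M=(n+1)(l'-l)\ge n+1$; then $|\chi(c)^M-1|<\varepsilon$ on $E$. With $m=M-n\ge1$ we get $|\chi(c)^m-\chi(c)^{-n}|<\varepsilon$ on $E$. Now let $\rho$ be a representation of $\mathbb F_k$ and $a\in\mathbb C[G]$. The operator $(\rho\otimes\psi)(a)=\sum a(x,c)\psi(c)\rho(x)$ depends norm-continuously on the values of $\psi$ at the finitely many $c$ that occur. Hence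
$$\rho\otimes\chi^{-n}\prec\bigoplus_{m\ge1}\rho\otimes\chi^m\qquad(n\ge1). \tag{8}$$

**Step 4: the case $r=1$.** Then $\tau$ is trivial, $\pi=\bigoplus_n\chi^n$, $\overline\pi=\bigoplus_n\chi^{-n}$, and (8) with $\rho=1$ gives $\overline\pi\prec\pi$.

**Step 5: for $r\le q^{-1/2}$, every $\tau^{\otimes n}$ is weakly equivalent to $\lambda=\lambda_{\mathbb F_k}$.** This is where the summation of Section 3 is made rigorous.

First, $\tau\prec\lambda$. If $r<q^{-1/2}$, then $\sum_x\varphi_r(x)^2=1+\sum_{n\ge1}(q+1)q^{n-1}r^{2n}<\infty$. The diagonal coefficient at $\tau(y)\xi$ is $\varphi_r(y^{-1}xy)$, which is at most $r^{-2|y|}\varphi_r(x)$ if $r>0$, and equals $\delta_e$ if $r=0$. Either way it is in $\ell^2$, and Lemma 3 with trivial central subgroup gives $\tau_r\prec\lambda$. If $r=q^{-1/2}$, then $\varphi_r$ is the pointwise limit of $\varphi_{r'}\in B_\lambda$ as $r'\uparrow r$, and all these functions have norm $1$. So the limit is weak$^*$, $\varphi_r\in B_\lambda$, and $\tau_r\prec\lambda$ by (D1). By (D2) and Fell absorption, $\tau^{\otimes n}\prec\lambda$ for all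 $n\ge1$, by induction: $\tau^{\otimes(n+1)}\prec\lambda\otimes\lambda\prec\lambda$.

Second, $\lambda\prec\tau^{\otimes n}$. The function $\varphi_r^n=\varphi_{r^n}$ is a coefficient of $\tau^{\otimes n}$, and $r^n<1$. If $r>0$, identity (2) with $s=r^n$ writes $\delta_e$ as a combination of left translates of $\varphi_{r^n}$; if $r=0$, $\varphi_{r^n}=\delta_e$. So $\delta_e\in B_{\tau^{\otimes n}}$. Its GNS representation is $\lambda$, so (D1) gives $\lambda\prec\tau^{\otimes n}$. (Alternatively one may quote that $C_r^*(\mathbb F_k)=\lambda(C^*(\mathbb F_k))$ is simple: Powers, Duke Math. J. 42 (1975), for $k=2$; Paschke–Salinas, Pacific J. Math. 82 (1979), for all $k\ge2$. Then $\tau^{\otimes n}\prec\lambda$ already forces weak equivalence.)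

**Step 6: the case $r\le q^{-1/2}$.** For $a\in\mathbb C[G]$ and $n\in\mathbb Z$ put $a_n=\sum_x\big(\sum_ca(x,c)\chi(c)^n\big)x\in\mathbb C[\mathbb F_k]$. By Step 5, for $n\ge1$,
$$\|\sigma^{\otimes n}(a)\|=\|\tau^{\otimes n}(a_n)\|=\|\lambda(a_n)\|=\|(\lambda\otimes\chi^n)(a)\|,$$
and, since $\overline\tau\cong\tau$, likewise $\|\overline\sigma^{\otimes n}(a)\|=\|\tau^{\otimes n}(a_{-n})\|=\|(\lambda\otimes\chi^{-n})(a)\|$. By (8) with $\rho=\lambda$, the last norm is at most $\sup_{m\ge1}\|(\lambda\otimes\chi^m)(a)\|=\|\pi(a)\|$. So $\overline\pi\prec\pi$, and Theorem 1 is proved. $\square$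

## 9. Bad groups: quotients, central elements, and almost malnormal free subgroups

**Definition.** $G$ is *bad* if $B(G)$ has a weak$^*$-closed translation-invariant subalgebra that is not conjugation-closed.

For example, $\mathbb F_2\times\mathbb Z/3$ is bad by Theorem 1, and finite groups are not bad by Section 2.

We recall one notion. An isometric action of $G$ on a metric space is *acylindrical* if for every $\varepsilon>0$ there are $R,N$ such that, whenever $d(x,y)\ge R$, at most $N$ elements $g$ satisfy $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. A group is *acylindrically hyperbolic* if it has an acylindrical action on a Gromov hyperbolic space whose limit set has more than two points. For example, $\mathbb F_2$ acts in this way on its Cayley tree: for a vertex $x$, the number of $g$ with $d(x,gx)\le\varepsilon$ is the number of words of length at most $\varepsilon$ (for other points move to a nearest vertex and use $\varepsilon+1$), and the limit set is the whole boundary.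

**Theorem 2.** A discrete group $G$ is bad in each of the following cases.

(a) Some quotient of $G$ is bad.

(b) $G$ contains a nonabelian free subgroup and a central element $z$ with $z^2\ne e$.

(c) $G$ has a subgroup $H=F\times K$ with $F\cong\mathbb F_2$ and $K$ finite, such that $H\cap gHg^{-1}$ is amenable for all $g\in G\setminus H$.

In particular, every nonabelian free group is bad, and so is every group with a quotient isomorphic to $\mathbb F_2$. Every acylindrically hyperbolic group is bad, e.g. every non-elementary hyperbolic group. In cases (b) and (c) the subalgebra can be taken unital and containing $B_{\lambda_G}$ (in particular separating the points of $G$).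

Theorem 2 does not determine exactly which non-amenable groups are bad; it does not decide whether every group containing $\mathbb F_2$ is bad, nor the case of non-amenable groups without free subgroups.

*Example for (c).* Let $G=\mathbb F_2*L$ with any group $L$, and $H=F=\mathbb F_2$, $K$ trivial. If $g\notin H$, write $g=bg'b'$ with $b,b'\in H$ and $g'$ a reduced word beginning and ending with a nontrivial element of $L$. For $e\ne x\in H$, $g'(b'xb'^{-1})g'^{-1}$ is reduced with at least three syllables and begins and ends in $L$. Multiplying by $b$ and $b^{-1}$ at the ends does not bring it into $H$. So $H\cap gHg^{-1}$ is trivial.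

**Proof of (a).** Let $\varpi:G\to Q$ be onto with $Q$ bad. The induced map $C^*(G)\to C^*(Q)$ is onto. Its adjoint is $u\mapsto u\circ\varpi$, which is therefore an isometric weak$^*$-homeomorphism of $B(Q)$ onto a weak$^*$-closed subspace of $B(G)$. It preserves products and conjugation. As $u(\varpi(s\,\cdot\,t))=u(\varpi(s)\varpi(\cdot)\varpi(t))$, it carries translation-invariant subspaces to translation-invariant ones. So a weak$^*$-closed translation-invariant subalgebra $B$ of $B(Q)$ with $u\in B$, $\overline u\notin B$ is carried to one of $B(G)$, and $\overline{u\circ\varpi}=\overline u\circ\varpi$ is not in the image of $B$ by injectivity.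

**A common frame for (b) and (c).** In Theorem 1 all tensor powers had to be controlled. Here we choose $r$ so that the tensor square already falls into $\lambda_G$, where Fell absorption takes over. Fix
$$3^{-1/2}<r<3^{-1/4},\qquad\text{so that } q=3,\quad 3r>\sqrt3,\quad \sum_{x\in\mathbb F_2}r^{4|x|}<\infty ;$$
the sum is $1+\sum_{n\ge1}4\cdot3^{n-1}r^{4n}$, and $3r^4<1$. Let $f$ be a positive definite function on a subgroup $H$ with $|f|\le1$, $\tilde f$ its extension by $0$, and $\sigma$ the GNS representation of $\tilde f$ with cyclic vector $\xi$. The set $\{\sigma(g)\xi:g\in G\}$ is total. *Suppose $\sigma\otimes\sigma\prec\lambda_G$*, and put $\pi=\sigma\oplus\lambda_G\oplus1$. The summands of $\pi\otimes\pi$ are $\sigma\otimes\sigma$, $\sigma$ and $\lambda_G$ (from tensoring with $1$), the products $\sigma\otimes\lambda_G,\lambda_G\otimes\sigma,\lambda_G\otimes\lambda_G$, and $1$. By Fell absorption all are weakly contained in $\pi$, so $\pi\otimes\pi\prec\pi$. By (D1), (D2), $B_\pi$ is a unital weak$^*$-closed translation-invariant subalgebra containing $B_{\lambda_G}$;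 the latter contains all $\delta_g$ and so separates points. By (D3), *it then suffices to find $a\in\mathbb C[G]$ with*
$$\|\overline\sigma(a)\|>\max\big(\|\sigma(a)\|,\ \|\lambda_G(a)\|,\ |1(a)|\big). \tag{9}$$
In both cases $F\le G$ is free of rank $2$, and by (7) $\|\lambda_G(A_1^\eta)\|\le2\sqrt3$ for every character $\eta$ of $F$.

**Proof of (b), Step 1: the function.** Let $F\le G$ be free of rank $2$ and $C=\langle z\rangle$. The group $F\cap C$ is central in $F$, hence trivial, so $H=FC\cong F\times C$. As $z^2\ne e$, there is $\chi\in\widehat C$ with $\chi(z)^2\ne1$. Let $f(xc)=r^{|x|}\chi(c)$, a product of positive definite functions on $H$. For $c\in C$, centrality gives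
$$\langle\sigma(c)\sigma(g)\xi,\sigma(g')\xi\rangle=\tilde f(g'^{-1}cg)=\tilde f(g'^{-1}g\,c)=\chi(c)\tilde f(g'^{-1}g),$$
so $\sigma|_C=\chi\cdot1$.

**Step 2: $\sigma\otimes\sigma\prec\lambda_G$.** We check the hypothesis of Lemma 3 with $\psi=\chi^2$. The vectors $v=\sigma(s)\xi\otimes\sigma(t)\xi$ are total, with diagonal coefficient $\tilde f(s^{-1}gs)\tilde f(t^{-1}gt)$. Conjugation by $s$ or $t$ permutes the cosets $G/C$. So by Cauchy–Schwarz
$$\sum_{gC\in G/C}|\tilde f(s^{-1}gs)\tilde f(t^{-1}gt)|^2\le\sum_{gC\in G/C}|\tilde f(g)|^4=\sum_{x\in F}r^{4|x|}<\infty .$$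

**Step 3: the test element.** Let $A=\sum_{x\in F,|x|=1}x$, $\theta=\frac12(e+\chi(z)z)$ and $a=A\theta^N$ with $N\ge1$. We have $\langle\overline\sigma(A_n)\overline\xi,\overline\xi\rangle=4\cdot3^{n-1}r^n$, with $n$-th root tending to $3r>\sqrt3$. Lemma 2 gives $\beta:=\|\overline\sigma(A)\|\ge h(3r)>2\sqrt3$. As $\overline\sigma(\theta)=\frac12(1+\chi(z)\overline{\chi(z)})=1$, $\|\overline\sigma(a)\|=\beta$. The three competitors are smaller:

- $\|\lambda_G(a)\|\le\|\lambda_G(A)\|\le2\sqrt3<\beta$, because $\|\lambda_G(\theta)\|\le1$.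
- $\|\sigma(a)\|=|\frac12(1+\chi(z)^2)|^N\|\sigma(A)\|<\beta$, because $\|\sigma(A)\|=\|\overline\sigma(A)\|=\beta$ by (3) ($A$ has real coefficients) and $\chi(z)^2\ne1$.
- $|1(a)|=4\,|\frac12(1+\chi(z))|^N<\beta$ for $N$ large, because $\chi(z)\ne1$.

So (9) holds, and (b) is proved.

**Proof of (c), Step 1: put the phase inside the free group.** There is no central element to carry a phase, so we twist by a character of $F$ itself. Let $F$ be free on $\{\mathsf a,\mathsf b\}$ and let $\chi:F\to\mathbb T$ be the character with $\chi(\mathsf a)=i$, $\chi(\mathsf b)=1$. Put $f(xk)=r^{|x|}\chi(x)$ for $x\in F$, $k\in K$, a positive definite function on $H$. As in Step 2 of (b), now with trivial central subgroup and $\sum_{g\in G}|\tilde f(g)|^4=|K|\sum_{x\in F}r^{4|x|}<\infty$, Lemma 3 gives $\sigma\otimes\sigma\prec\lambda_G$.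

**Step 2: the test element.** Let
$$A_n=\sum_{x\in F,|x|=n}\chi(x)x,\qquad A=A_1=i\mathsf a-i\mathsf a^{-1}+\mathsf b+\mathsf b^{-1}.$$
Under $\overline\sigma$ the phases cancel: $\langle\overline\sigma(A_n)\overline\xi,\overline\xi\rangle=\sum_{|x|=n}\chi(x)\overline{\chi(x)}r^n=4\cdot3^{n-1}r^n$. By Lemma 2, $\|\overline\sigma(A)\|\ge h(3r)>2\sqrt3$. Also $\|\lambda_G(A)\|\le2\sqrt3$ and $|1(A)|=|i-i+1+1|=2<2\sqrt3$. For (9) it remains to prove the claim

$$\|\sigma(A)\|\le2\sqrt3 .$$

Under $\sigma$ the phases double instead of canceling, to $\eta=\chi^2$, with $\eta(\mathsf a^{\pm1})=-1$, $\eta(\mathsf b^{\pm1})=1$. At the cyclic vector one sees the effect at once: the coefficient is $r^n\sum_{|x|=n}\eta(x)$. Applying the character $\eta$ to the untwisted relations of Section 5 shows $\sum_{|x|=n}\eta(x)=P_n(0)$, because the four letters contribute $-1-1+1+1=0$. For $n=2$ this is $-4$. By hand: four words $\ell\ell$ contribute $+1$ each and eight mixed words contribute $-1$ each. By (5) with $S=\sqrt3$, $|P_n(0)|\le2(n+1)3^{n/2}$, in place of the $4\cdot3^{n-1}$ words.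 We need this for a total set of vectors. By Lemma 1 with $R=\sqrt3$ and $v=\sigma(g)\xi$, it suffices to show
$$\limsup_n\Big|\sum_{x\in F,|x|=n}\chi(x)\tilde f(g^{-1}xg)\Big|^{1/n}\le\sqrt3\qquad\text{for every }g\in G. \tag{10}$$

**Step 3: (10) for $g\notin H$.** Here malnormality leaves almost no terms. A nonzero term has $g^{-1}xg\in H$, so $x\in F\cap gHg^{-1}$, a subgroup of the amenable group $H\cap gHg^{-1}$. Subgroups of amenable groups are amenable, subgroups of free groups are free, and nonabelian free groups are not amenable. So $F\cap gHg^{-1}$ is trivial or infinite cyclic. If it is generated by $w=ucu^{-1}$, a reduced expression with $c$ cyclically reduced and nonempty, then $|w^m|=2|u|+|m||c|$ for $m\ne0$. Thus it has at most two elements of each length $n\ge1$, and the sum in (10) is bounded by $2$.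

**Step 4: (10) for $g=yk\in H$ ($y\in F$, $k\in K$): reduction to words with fixed ends.** Put $m=|y|$. Since $K$ commutes with $F$, $g^{-1}xg=y^{-1}xy$. As $\chi(y^{-1}xy)=\chi(x)$, the sum in (10) is
$$\sum_{|x|=n}\eta(x)\,r^{|y^{-1}xy|}.$$
Let $n>2m$. Let $i$ be the length of the longest common prefix of $x$ and $y$, and $j$ the length of the longest suffix of $x$ that is the inverse of a prefix of $y$. Then $i,j\le m$ and $i+j\le2m<n$. So the cancellations at the two ends of $x$ do not meet, and a nonempty middle part of $x$ survives, with no further cancellation on either side. Hence $|y^{-1}xy|=n+2m-2i-2j$. Moreover $i$ depends only on the prefix $p$ of $x$ of length $m$, and $j$ only on the suffix $s$ of length $m$. Write $x=pus$ (reduced) with $|u|=N=n-2m\ge1$. The sum equals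
$$\sum_{p,s}r^{n+2m-2i-2j}\,\eta(p)\eta(s)\sum_{\ell,\ell'}E_N(\ell,\ell'),\qquad E_N(\ell,\ell')=\sum_{\substack{|u|=N\\ u\text{ starts with }\ell,\text{ ends with }\ell'}}\eta(u),$$
where $\ell$ runs over the letters that may follow $p$ and $\ell'$ over the letters that may precede $s$. The number of tuples $(p,s,\ell,\ell')$ does not depend on $n$, and the weights are at most $r^{n-2m}$.

**Step 5: a transfer matrix bounds $E_N$.** Define a $4\times4$ matrix $T$, indexed by the letters $l,l'\in\{\mathsf a^{\pm1},\mathsf b^{\pm1}\}$, by
$$(Tv)(l)=\sum_{l'\ne l^{-1}}\eta(l')v(l').$$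
The entry $(T^{N-1})_{\ell\ell'}$ sums $\eta(l_2)\cdots\eta(l_N)$ over all reduced words $l_1l_2\cdots l_N$ with $l_1=\ell$, $l_N=\ell'$, so $E_N(\ell,\ell')=\eta(\ell)(T^{N-1})_{\ell\ell'}$. To find the growth of $T^N$, split the space by the symmetry $l\mapsto l^{-1}$, which preserves $\eta$. Note $(Tv)(l)=\sum_{l'}\eta(l')v(l')-\eta(l)v(l^{-1})$.

If $v(l^{-1})=-v(l)$, then $\sum_{l'}\eta(l')v(l')=0$ and $(Tv)(l)=\eta(l)v(l)$, which is again antisymmetric. So $T^2=1$ there.

If $v(l^{-1})=v(l)$, write $v=(v_{\mathsf a},v_{\mathsf b})$. Then $\sum_{l'}\eta(l')v(l')=-2v_{\mathsf a}+2v_{\mathsf b}$, so $(Tv)_{\mathsf a}=-v_{\mathsf a}+2v_{\mathsf b}$ and $(Tv)_{\mathsf b}=-2v_{\mathsf a}+v_{\mathsf b}$. That is, $T$ acts as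
$$\begin{pmatrix}-1&2\\-2&1\end{pmatrix},\qquad \begin{pmatrix}-1&2\\-2&1\end{pmatrix}^2=\begin{pmatrix}-3&0\\0&-3\end{pmatrix}.$$

Hence $\|T^N\|=O(3^{N/2})$. With Step 4, the whole sum is $O(r^n3^{n/2})$, the constant depending on $y$ only. The limsup in (10) is at most $r\sqrt3\le\sqrt3$.

This proves (10), hence the claim. So $\|\overline\sigma(A)\|>2\sqrt3\ge\max(\|\sigma(A)\|,\|\lambda_G(A)\|,|1(A)|)$, which is (9), and (c) is proved.

**The particular cases.** The group $\mathbb F_2$ is case (c) with $H=G$ and $K$ trivial, where the condition on $g\in G\setminus H$ is empty. By (a), every group with a quotient isomorphic to $\mathbb F_2$ is bad; every nonabelian free group has such a quotient. Now let $G$ be acylindrically hyperbolic. Here we quote: by Dahmani–Guirardel–Osin (Mem. Amer. Math. Soc. 245 (2017), no. 1156), combined with Osin (Trans. Amer. Math. Soc. 368 (2016)) for the equivalence of definitions, $G$ contains a hyperbolically embedded subgroup $H\cong\mathbb F_2\times K$ with $K$ finite. The only property of hyperbolically embedded subgroups that we need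 is in the same memoir: they are almost malnormal, i.e. $H\cap gHg^{-1}$ is finite for $g\notin H$. Finite groups are amenable, so (c) applies. Non-elementary hyperbolic groups are acylindrically hyperbolic. $\square$
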